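# Torsion points on subvarieties of $\mathbb G_a^n$ for Drinfeld modules of finite characteristic

## 1. The module $\phi_t=\tau$, where torsion means "algebraic over $\mathbb F_p$"

Let $p$ be a prime, $q$ a power of $p$, $K$ a field containing $\mathbb F_q$, and $k=K^{\mathrm{alg}}$ an algebraic closure. Write $\tau$ for the Frobenius $x\mapsto x^q$ and $K\{\tau\}$ for the ring of polynomial maps $\sum a_j\tau^j$, $a_j\in K$, with composition as multiplication; thus $\tau a=a^q\tau$. Consider the ring homomorphism
$$\phi:\mathbb F_q[t]\to K\{\tau\},\qquad \phi_t=\tau,\qquad \phi_a(x)=\sum_j a_jx^{q^j}\quad\text{for } a=\sum_j a_jt^j .$$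
Call $x\in k$ a torsion point if $\phi_a(x)=0$ for some $a\neq 0$. An element $x\in\mathbb F_{q^m}$ is killed by $\phi_{t^m-1}=\tau^m-1$. Conversely, $\phi_a$ with $a\ne 0$ is a nonzero polynomial over $\mathbb F_q$, so its roots lie in $\overline{\mathbb F}_p$. So the set of torsion points is exactly $\overline{\mathbb F}_p$.

Now let $X\subset\mathbb G_a^n$ be an irreducible closed subvariety over $k$ in which the points with torsion coordinates are Zariski dense. What does $X$ look like? We need one fact.

**Lemma 1.** Let $k_0\subset k$ be a subfield, $S\subset k_0^n$ a set, and $X\subset k^n$ its Zariski closure. Then the ideal of $X$ is generated by polynomials with coefficients in $k_0$.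

*Proof.* Let $f\in k[x_1,\dots,x_n]$ vanish on $S$. Write $f=\sum c_if_i$ with $f_i\in k_0[x_1,\dots,x_n]$ and $c_i\in k$ linearly independent over $k_0$. For $s\in S$ we have $\sum c_if_i(s)=0$ with $f_i(s)\in k_0$, so every $f_i(s)=0$. Hence each $f_i$ vanishes on $S$. $\square$

In our case $X$ is defined by finitely many equations over $\overline{\mathbb F}_p$, hence over some $\mathbb F_{q^m}$. If $f$ is one of them and $x\in X$, then $f(\tau^m x)=f(x)^{q^m}=0$. So $\tau^m(X)\subset X$: **the variety $X$ is stable under $\phi_{t^m}=\tau^m$**, which is an endomorphism of $\mathbb G_a^n$ commuting with all $\phi_a$.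

One cannot say more. Every variety over $\overline{\mathbb F}_p$ has a dense set of $\overline{\mathbb F}_p$-points, so every such $X$ occurs. For instance, let $p$ be odd and let $X$ be the curve $y=x^2$. It is not a translate of a subgroup: translated by $-(c,c^2)$ it becomes $\{(u,u^2+2cu)\}$, and closure under addition would force $2uv=0$ for all $u,v$.

What changes in general? The argument used one operator, a power of Frobenius, which commutes with $\phi$ and preserves $X$. Take instead
$$\phi_t=\alpha\tau+\tau^2,\qquad K=\mathbb F_q(\alpha),\ \alpha \text{ transcendental}.\tag{1}$$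
Since $\tau^m\alpha=\alpha^{q^m}\tau^m\ne\alpha\tau^m$ for $m\geq 1$, no power of $\tau$ commutes with $\phi_t$. A nonzero root of $\phi_t$ satisfies $x^{q^2-q}=-\alpha$, so torsion points are no longer algebraic over $\mathbb F_p$. A variety $X$ with dense torsion is defined over $\mathbb F_q(\alpha)^{\mathrm{alg}}$ by Lemma 1, and no algebraic self-map of $X$ is in sight. The subject of these notes is what replaces Frobenius.

## 2. Drinfeld modules, the conjecture, and the isotrivial case

Let $A$ be the ring of functions on a smooth projective geometrically irreducible curve over $\mathbb F_q$ that are regular away from a fixed closed point $\infty$; for example $A=\mathbb F_q[t]$. Let $K$ be a field of characteristic $p$ with a ring homomorphism $i:A\to K$, and let $k=K^{\mathrm{alg}}$.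

**Definition (Drinfeld module).** A Drinfeld module is a ring homomorphism $\phi:A\to K\{\tau\}$, $a\mapsto\phi_a$, such that the constant term of $\phi_a$ is $i(a)$ for all $a$, and $\phi_a\notin K$ for some $a$. It has generic characteristic if $i$ is injective, and finite characteristic otherwise. Its torsion is
$$T_\phi=\phi_{\mathrm{tor}}=\{x\in k:\phi_a(x)=0\text{ for some }a\in A\setminus\{0\}\}.$$

The module acts on $\mathbb G_a^n$ coordinatewise, and a torsion point of $\mathbb G_a^n$ is a point of $T_\phi^n$. The set $T_\phi$ is a subgroup of $k$: if $\phi_a(x)=\phi_b(y)=0$, then $\phi_{ab}(x+y)=0$. In (1), $i(t)=0$, so the characteristic is finite. With $\phi_t=\alpha+\tau$, $i(t)=\alpha$, it is generic.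

**Definition (endomorphism).** An endomorphism of $\phi$ is an $f\in k\{\tau\}$ with $f\phi_a=\phi_af$ for all $a\in A$. A subvariety $Y\subset\mathbb G_a^n$ is invariant under $f$ if $f(Y)\subset Y$, where $f$ acts coordinatewise. We only care about $f\notin k$, that is, $f$ of positive $\tau$-degree; constants such as $f=1$ are excluded.

Put $\pi:x\mapsto x^p$, and for a field $\Omega$ of characteristic $p$ let $\Omega\{\pi\}$ be the ring of additive polynomials $\sum c_l\pi^l$. From now on $\deg$ is the $\pi$-degree. Write
$$\operatorname{End}_k(\phi)=\{f\in k\{\pi\}:f\phi_a=\phi_af\ \ \forall a\in A\}.$$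
This is the endomorphism ring just defined. Indeed $\mathbb F_q^*\subset A^*$ maps to units of $K\{\tau\}$, that is, to constants, so $\mathbb F_q$ acts by scalars. If $f=\sum f_l\pi^l$ commutes with every $c\in\mathbb F_q$, then $f_lc^{p^l}=cf_l$, so $f_l=0$ unless $\mathbb F_q\subset\mathbb F_{p^l}$ (or $l=0$). Hence $f\in k\{\tau\}$.

The following was posed as a conjecture, the Manin–Mumford conjecture for Drinfeld modules; the source of the problem is Dragos Ghioca, "Points of small height on varieties defined over a function field", arXiv:math/0505001 (2005). The answer is that it is true.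

**Theorem 2.** Let $K$ be a function field of transcendence degree $1$ over $\mathbb F_p$ and $\phi:A\to K\{\tau\}$ a Drinfeld module. Let $n\ge1$ and let $X$ be an irreducible $K^{\mathrm{alg}}$-subvariety of $\mathbb G_a^n$. If the torsion points in $X(K^{\mathrm{alg}})$ are Zariski dense in $X$, then there are $\overline\gamma\in\phi_{\mathrm{tor}}^n$ and a $K^{\mathrm{alg}}$-subvariety $Y\subset\mathbb G_a^n$, invariant under an endomorphism $f\notin K^{\mathrm{alg}}$ of $\phi$, such that $X=\overline\gamma+Y$.

T. Scanlon proved this statement for Drinfeld modules of generic characteristic; in that case one may even take $Y$ invariant under every $\phi_a$, so one takes $f=\phi_a$ with $\phi_a\notin K$. We quote this and prove the finite characteristic case, over any field.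

**Definition (isotrivial).** $\phi$ is isotrivial if there is $u\in k^*$ with $u^{-1}\phi_au\in\overline{\mathbb F}_p\{\pi\}$ for all $a\in A$.

For example $\phi_t=c\tau$, $c\in K^*$, is isotrivial: take $u^{q-1}=c^{-1}$; then $u^{-1}c\tau u=cu^{q-1}\tau=\tau$. The module (1) is not: $u^{-1}\phi_tu=\alpha u^{q-1}\tau+u^{q^2-1}\tau^2$, and coefficients in $\overline{\mathbb F}_p$ would make $u$, then $\alpha$, algebraic over $\mathbb F_p$.

**Theorem 3.** Let $\phi:A\to K\{\tau\}$ be a Drinfeld module of finite characteristic over a field $K$ of characteristic $p$, and let $X\subset\mathbb G_a^n$ be an irreducible $k$-subvariety with $X(k)\cap T_\phi^n$ Zariski dense in $X$.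

(a) If $\phi$ is isotrivial, $X$ itself is invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$.

(b) If $\phi$ is not isotrivial, then $X=\gamma+H$ with $\gamma\in T_\phi^n$ and $H$ a connected algebraic subgroup of $\mathbb G_a^n$ invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$.

In finite characteristic Theorem 2 follows with $\overline\gamma=0$, $Y=X$ in case (a) and $\overline\gamma=\gamma$, $Y=H$ in case (b).

The cases that need no work: if $\dim X=0$, then $X$ is a torsion point $\gamma$ and $H=0$; if $X=\mathbb G_a^n$, everything preserves it. This covers $n=1$. The first real case is a curve in $\mathbb G_a^2$.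

The following example shows that one cannot hope for $f=\phi_a$ with every $a$, even when $\phi$ is not isotrivial. Let $q$ be odd, $A=\mathbb F_q[t]$, $K=\mathbb F_q(\alpha)$ with $\alpha$ transcendental, $\phi_t=\alpha\tau+\tau^3$. As for (1), $\phi$ is not isotrivial. Choose $\lambda\in\mathbb F_{q^2}^*$ with $\lambda^q=-\lambda$; then $\lambda^{q^3}=-\lambda$, so $\phi_t\lambda=-\lambda\phi_t$. Hence $\phi_{a(-t)}\lambda=\lambda\phi_{a(t)}$ and $\lambda T_\phi=T_\phi$. So $H=\{(x,\lambda x)\}$ has dense torsion, and it is invariant under $\phi_{t^2}$. But no translate $\{(x,\lambda x-\delta)\}$ of $H$ is invariant under $\phi_t$: that would require $-\lambda\phi_t(x)-\phi_t(\delta)=\lambda\phi_t(x)-\delta$ for all $x$, so that $2\lambda\phi_t$ would be constant.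

**Basic facts in finite characteristic.** Let $\phi$ have finite characteristic, $\mathfrak p=\ker i\ne0$, $F=\operatorname{Frac}A$, and fix $0\ne t_0\in\mathfrak p$. The constants $\mathbb F_q\subset A$ map injectively under $i$, so $t_0$ is not constant. Its only pole is $\infty$, so $A$ is the integral closure of $\mathbb F_q[t_0]$ in $F$; in particular $A$ is a finite $\mathbb F_p[t_0]$-module. Note that an element $g$ of positive degree in $k\{\pi\}$ is transcendental over $\mathbb F_p$, because its powers have different degrees.

If $\phi_{t_0}$ were in $K$, it would equal $i(t_0)=0$. Then every $\phi_a$ would be algebraic over $\mathbb F_p$, hence of degree $0$, against the definition. So $\nu:=\deg\phi_{t_0}>0$. The kernel of $\phi$ is a prime ideal (the target is a domain) meeting $\mathbb F_p[t_0]$ in $0$. A nonzero ideal of $A$ meets $\mathbb F_p[t_0]$ nontrivially, because $A$ is integral over it. So $\phi$ is injective.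

**Proof of Theorem 3(a).** Let $\psi_a=u^{-1}\phi_au$ have coefficients in $\overline{\mathbb F}_p$. Then $T_\phi=uT_\psi$, and $T_\psi\subset\overline{\mathbb F}_p$ since each $\psi_a$, $a\neq0$, is a nonzero polynomial over $\overline{\mathbb F}_p$. So $u^{-1}X$ has a dense set of $\overline{\mathbb F}_p$-points, and by Lemma 1 it is defined over some $\mathbb F_{p^e}$, $e\ge1$. As $A$ is a finitely generated ring, we may enlarge $e$ so that all $\psi_a$ have coefficients in $\mathbb F_{p^e}$. Then $\pi^e(u^{-1}X)\subset u^{-1}X$ and $\pi^e$ commutes with $\psi$. So $f=u\pi^eu^{-1}$ commutes with $\phi$, is not in $k$, and $f(X)\subset X$. $\square$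

From here on, $\phi$ has finite characteristic and is **not** isotrivial.

**Reduction to finitely generated $K$.** We may assume $K$ finitely generated over $\mathbb F_p$. Indeed $\phi$ is defined over a finitely generated $K_0\subset K$, because $A$ is a finitely generated ring. Let $k_0$ be the algebraic closure of $K_0$ in $k$. Then $T_\phi\subset k_0$, and by Lemma 1 $X$ comes from a subvariety $X_0$ over $k_0$ with dense torsion. The module is not isotrivial over $k_0$ either. The $f,\gamma,H$ found over $k_0$ work over $k$: connectedness survives extension of algebraically closed fields, and $f$ has positive degree.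

## 3. Additive polynomials, vector groups, valuations

**Additive polynomials.** In $\Omega\{\pi\}$ we have $\pi c=c^p\pi$. For any field $\Omega$ there is right division: given $g$ and $h\neq0$ there are unique $a,r$ with $g=ah+r$, $\deg r<\deg h$. So left ideals are principal, and any two nonzero elements have a common nonzero left multiple. If $\Omega$ is perfect there is also left division, and $\pi\Omega\{\pi\}=\Omega\{\pi\}\pi$. For $\Omega$ algebraically closed, $D_\Omega$ denotes the skew field of fractions of $\Omega\{\pi\}$; its elements have the form $h^{-1}g$, and finitely many elements have a common left denominator $h$. If $\Omega\subset\Omega'$, then $D_\Omega\subset D_{\Omega'}$.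

Write $g^{(j)}$ for $g$ with coefficients raised to the power $p^j$; then $\pi^jg=g^{(j)}\pi^j$. Call $g$ separable if its constant term is nonzero. Then $\ker g$ has $p^{\deg g}$ elements when $\Omega$ is algebraically closed. Every $g\ne0$ is $g_1\pi^j$ with $g_1$ separable; for instance $\alpha\pi+\pi^2=(\alpha+\pi)\pi$. If $h$ is separable and $g$ vanishes on $\ker h$, then $g\in\Omega\{\pi\}h$: the remainder $r$ has degree $<\deg h$ but at least $p^{\deg h}$ zeros, so $r=0$.

**Vector groups.** Let $\Omega$ be algebraically closed. A smooth connected commutative unipotent group over $\Omega$ killed by $p$ is isomorphic to some $\mathbb G_a^r$ (Serre, *Algebraic groups and class fields*, Ch. VII §2); call it a vector group. So smooth connected closed subgroups of $\mathbb G_a^m$, and quotients of $\mathbb G_a^m$ by closed subgroup schemes, are vector groups. A closed reduced subgroup $H\subset\mathbb G_a^m$ is the common zero set of additive polynomials, namely the components of $\mathbb G_a^m\to\mathbb G_a^m/H\cong\mathbb G_a^{m'}$.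

For a vector group $G$ put $N_G=\operatorname{Hom}(G,\mathbb G_a)$. A choice of $G\cong\mathbb G_a^r$ identifies it with $\Omega\{\pi\}^r$, where $(g_l)$ is the map $x\mapsto\sum g_l(x_l)$. So $N_G$ is a free left $\Omega\{\pi\}$-module of rank $\dim G$. Sending $n$ to its differential at $0$ picks out the constant terms of the $g_l$, and its kernel is $\pi N_G$, as $\Omega$ is perfect. So $N_G/\pi N_G=(\operatorname{Lie}G)^\vee$. An endomorphism $\Psi$ of $G$ acts on $N_G$ by $n\mapsto n\circ\Psi$; this is left $\Omega\{\pi\}$-linear and induces the transpose of $d\Psi$ on $N_G/\pi N_G$. Example: for $\Psi=\alpha\pi+\pi^2$ on $\mathbb G_a$ the action on $N=\Omega\{\pi\}$ is right multiplication by $\alpha\pi+\pi^2$, and it is $0$ on $N/\pi N=\Omega$.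

**Lemma 4 (valuations).** If $K'$ is finitely generated over $\mathbb F_p$ and $\Sigma\subset K'^*$ is finite, there is a valuation ring $R$ of $K'$ with finite residue field and $\Sigma\subset R^*$.

*Proof.* Let $R_0\supset\Sigma\cup\Sigma^{-1}$ be a finitely generated ring with fraction field $K'$. As $\mathbb F_p$ is perfect, the regular locus of $\operatorname{Spec}R_0$ contains a nonempty open set, so $R_0$ is regular at some maximal ideal $\mathfrak m$, and $R_0/\mathfrak m$ is finite. We show by induction on $r$ that a regular local ring $\mathcal O$ of dimension $r$ is dominated by a valuation ring of its fraction field with the same residue field. If $r=0$, take $\mathcal O$. Otherwise let $x_1,\dots,x_r$ be a regular system of parameters. Then $\mathcal O_{(x_1)}$ is a discrete valuation ring with residue field $\operatorname{Frac}(\mathcal O/x_1)$, and $\mathcal O/x_1$ is regular of dimension $r-1$. By induction it is dominated by a valuation ring $R'$ of $\operatorname{Frac}(\mathcal O/x_1)$ with the right residue field. The preimage of $R'$ in $\mathcal O_{(x_1)}$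 is the desired valuation ring. Apply this to $\mathcal O=(R_0)_{\mathfrak m}$; elements of $\Sigma$ are units in $R_0$. $\square$

For instance, for $K'=\mathbb F_q(\alpha)$ and $\Sigma=\{\alpha\}$ one can take the local ring of $\mathbb F_q[\alpha]$ at $\alpha=\alpha_0$ with $\alpha_0\in\mathbb F_q^*$. If $\overline R$ is an extension of $R$ to $K'^{\mathrm{alg}}$, its residue field is an algebraic closure of that of $R$, and the decomposition group of $\overline R$ in $\operatorname{Aut}(K'^{\mathrm{alg}}/K')$ surjects onto the automorphism group of the residue field extension (Bourbaki, *Alg. Comm.* V §2 no. 2).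

## 4. A lift of Frobenius, and why invariance alone is not enough

Here is the natural replacement for Frobenius, on the module (1). Reduce at the place $\alpha=\alpha_0\in\mathbb F_q^*$ and let $\sigma\in\operatorname{Aut}(k/K)$ preserve an extension of this place and induce $x\mapsto x^q$ on residue fields. All torsion points are integral there and reduce injectively (proved in general in Section 6). The reduced module is $\bar\phi_t=\alpha_0\tau+\tau^2$, so $\tau^2+\alpha_0\tau-\bar\phi_t=0$. For $x\in T_\phi$ the torsion point $\sigma^2x+\alpha_0\sigma x-\phi_t(x)$ reduces to $\bar x^{q^2}+\alpha_0\bar x^q-(\alpha_0\bar x^q+\bar x^{q^2})=0$. Hence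
$$\sigma^2x=\phi_t(x)-\alpha_0\,\sigma x\qquad(x\in T_\phi).$$
Suppose $X$ is defined over $K$. Then $\sigma$ permutes $X\cap T_\phi^n$, and the points $(x,\sigma x)\in\mathbb G_a^{2n}$, $x\in X\cap T_\phi^n$, are permuted by the *algebraic* endomorphism
$$\Psi_0(x_0,x_1)=(x_1,\ \phi_t(x_0)-\alpha_0x_1).$$
So their Zariski closure $Z$ has $\Psi_0(Z)$ dense in $Z$, and $X$ is the closure of the projection of $Z$. It would be enough to show that a $\Psi_0$-invariant $Z$ is a coset of a subgroup.

This is the point at which the first attempt stops: invariance under one endomorphism $\Psi$ of a vector group proves nothing by itself. For $\Psi=\tau$ every variety over $\mathbb F_q$ is invariant; here $d\Psi=0$. For $\Psi=\mathrm{id}$ every variety is invariant; here $d\Psi$ is bijective. And for $\Psi=\tau\times\mathrm{id}$ on $\mathbb G_a^2\times\mathbb G_a$, where $d\Psi$ is neither nilpotent nor bijective, every $Z'\times\mathbb G_a$ with $Z'$ over $\mathbb F_q$ is invariant. So we need to know that *no* positive-dimensional connected $\Psi$-stable subgroup, in any quotient, has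 $d\Psi$ nilpotent or $d\Psi$ bijective. In the example, $d\Psi_0$ on $\mathbb G_a^2$ has eigenvalues $0$ and $-\alpha_0\neq0$, which is promising, but the stable subgroups of quotients of $\mathbb G_a^{2n}$ have to be controlled too.

The idea is to extend scalars from $\Omega\{\pi\}$ to the skew field $D=D_\Omega$. Then $N_{G_0}$, for $G_0$ the group on which $\Psi_0$ acts, becomes a module $V$ over $D[X]$ ($X$ acting as $\Psi_0$). We will show that $V$ is a sum of copies of *one* simple module, so all $\Psi_0$-stable pieces look alike, and that "nilpotent" or "bijective" is a property that would spread from one piece to all of $V$. For $V$ itself it fails because of the two eigenvalues above. The homogeneity of $V$ will come from a right action making it a *simple bimodule*.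

There is an obstruction to simplicity, which dictates the first step. Let $\psi$ be the module (1) over $\mathbb F_q[t']$, and restrict it to $A=\mathbb F_q[t]$, $t=t'^2$, so $\phi_t=\psi_{t'}^2$. With $t'=\tau^2+\alpha_0\tau$ in the reduction, the minimal polynomial of $\tau$ over $\mathbb F_q(t)$ has degree $4$ and is $(X^2+\alpha_0X)^2-t$. In $D[X]$ it becomes
$$(X^2+\alpha_0X)^2-\phi_t=(X^2+\alpha_0X-\psi_{t'})(X^2+\alpha_0X+\psi_{t'}),$$
and the left ideal generated by the last factor gives a proper nonzero submodule of $D[X]/D[X]\big((X^2+\alpha_0X)^2-\phi_t\big)$, stable under right multiplication by $\phi(A)$ and $X$. The trouble is that $D$ contains an element outside $\phi(F)$, here $\psi_{t'}$, commuting with $\phi(A)$. The cure is to replace $A$ by a larger ring that is its own centralizer.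

## 5. Centralizers, and enlarging $A$

**Lemma 5.** Let $M$ be a finitely generated torsion-free $k[Y]$-module with an additive map $\pi:M\to M$ such that $\pi c=c^p\pi$ for $c\in k$, $\pi Y=Y\pi$, and $\dim_kM/\pi M<\infty$. Let $\mathcal E$ be the ring of $k[Y]$-endomorphisms of $M$ commuting with $\pi$. Then $\dim_{\mathbb F_p(Y)}\mathbb F_p(Y)\otimes_{\mathbb F_p[Y]}\mathcal E\le(\operatorname{rk}M)^2$.

*Proof.* It suffices to show that elements $f_1,\dots,f_m\in\mathcal E$ independent over $\mathbb F_p[Y]$ are independent over $k(Y)$ as endomorphisms of $k(Y)\otimes M$. Otherwise take $\sum c_if_i=0$ with $c_i\in k(Y)$ not all zero, with the fewest nonzero $c_i$, and some $c_i=1$. Write $c^{(p)}$ for $c$ with Frobenius applied to the coefficients ($Y$ is fixed), and extend $\pi$ to $k(Y)\otimes M$ by $\pi(c\otimes m)=c^{(p)}\otimes\pi m$. Applying $\pi$ to $\sum c_if_i(m)=0$ gives $\sum c_i^{(p)}f_i(\pi m)=0$, so $\sum(c_i^{(p)}-c_i)f_i$ vanishes on $\pi M$. As $k$ is perfect, $\pi M$ is a $k[Y]$-submodule; it has finite codimension, so it spans $k(Y)\otimes M$. Thus $\sum(c_i^{(p)}-c_i)f_i=0$,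 a relation with fewer nonzero terms. By minimality $c_i^{(p)}=c_i$, that is, $c_i\in\mathbb F_p(Y)$ for all $i$. Clearing denominators contradicts independence over $\mathbb F_p[Y]$. $\square$

**Lemma 6.** Let $\Omega\supset k$ be algebraically closed and $\mathcal E=\operatorname{End}_k(\phi)$.

(a) Every $f\in\Omega\{\pi\}$ commuting with $\phi(A)$ lies in $k\{\pi\}$.

(b) If $0\ne h\in\Omega\{\pi\}$ and $h\phi(A)\subset\Omega\{\pi\}h$, then $\phi_b\in\Omega\{\pi\}h$ for some $0\neq b\in A$.

(c) The centralizer of $\phi(A)$ in $D_\Omega$ is $C_\phi:=\{\phi_b^{-1}f:f\in\mathcal E,\ 0\ne b\in A\}$ (independent of $\Omega$), and $\dim_FC_\phi<\infty$.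

*Proof.* (a) Write $\phi_{t_0}=\sum_{j=1}^\nu g_j\pi^j$; there is no constant term, as $i(t_0)=0$. Comparing coefficients of $\pi^{\nu+l}$ in $f\phi_{t_0}=\phi_{t_0}f$ gives $\sum f_{l'}g_j^{p^{l'}}=\sum g_jf_{l'}^{p^j}$, both sums over $l'+j=\nu+l$. The terms with $j=\nu$ have $l'=l$, the others have $l'>l$. So $g_\nu f_l^{p^\nu}-g_\nu^{p^l}f_l$ is a polynomial over $k$ in the $f_{l'}$ with $l'>l$. By descending induction on $l$, $f_l$ is algebraic over $k$, hence in $k$.

(b) The finite group $\ker h\subset\Omega$ is stable under $\phi(A)$. As $A$ is infinite and $\operatorname{End}(\ker h)$ finite, some $\phi_{b_1}$, $b_1\ne0$, kills it. Write $h=h_1\pi^j$ with $h_1$ separable. Since $\phi_{t_0}\in\Omega\{\pi\}\pi=\pi\Omega\{\pi\}$, we have $\phi_{t_0^j}=g\pi^j$ for some $g$, and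
$$\phi_{t_0^jb_1}=g\pi^j\phi_{b_1}=g\,\phi_{b_1}^{(j)}\pi^j.$$
For $x\in\ker h$, $\phi_{b_1}^{(j)}(\pi^jx)=\pi^j\phi_{b_1}(x)=0$. So $\phi_{b_1}^{(j)}$ vanishes on $\pi^j(\ker h)=\ker h_1$, and as $h_1$ is separable, $\phi_{b_1}^{(j)}\in\Omega\{\pi\}h_1$. Hence $\phi_{t_0^jb_1}\in\Omega\{\pi\}h_1\pi^j=\Omega\{\pi\}h$.

(c) Let $d\in D_\Omega$ centralize $\phi(A)$. The set $J=\{g\in\Omega\{\pi\}:gd\in\Omega\{\pi\}\}$ is a nonzero left ideal, $J=\Omega\{\pi\}h$. If $g\in J$, then $g\phi_ad=gd\phi_a\in\Omega\{\pi\}$, so $J\phi(A)\subset J$. By (b) some $\phi_b\in J$, $b\ne0$. Then $f=\phi_bd\in\Omega\{\pi\}$ commutes with $\phi(A)$, so $f\in\mathcal E$ by (a). The converse inclusion is clear.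

For the dimension, let $M=k\{\pi\}$, with $Y$ acting as right multiplication by $\phi_{t_0}$. Repeated right division writes each element uniquely as $\sum_lr_l\phi_{t_0}^l$ with $\deg r_l<\nu$, so $M$ is free over $k[Y]$ with basis $1,\pi,\dots,\pi^{\nu-1}$. Left multiplication by $\pi$ satisfies the hypotheses of Lemma 5, with $\dim_kM/\pi M=1$. The ring $\mathcal E$ acts faithfully by right multiplication, commuting with $k$, $\pi$ and $Y$. So $\mathcal E$ has finite rank over $\mathbb F_p[t_0]$. As $C_\phi$ is the localization of $\mathcal E$ at the central set $\phi(A\setminus0)$, $\dim_FC_\phi<\infty$. $\square$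

**The enlarged ring.** Let $F'\subset C_\phi$ be a maximal commutative subfield containing $\phi(F)\cong F$; it is finite over $F$. If $d\in D_\Omega$ centralizes $F'$, then $d$ centralizes $\phi(A)$, so $d\in C_\phi$, and $F'(d)$ is a commutative subfield of $C_\phi$; by maximality $d\in F'$. So $F'$ is its own centralizer in $D_\Omega$, for every algebraically closed $\Omega\supset k$.

Let $O\subset F'$ be the integral closure of $A$. It is a finitely generated $A$-module, a Dedekind ring with finite residue fields, and has finite class group (it is the coordinate ring of an affine curve over a finite field). It is integral over $\mathbb F_p[t_0]$, so every nonzero ideal of $O$ meets $\mathbb F_p[t_0]$ nontrivially. The elements of $O$ need not be polynomials in $\pi$; we repair this by conjugation. The left ideal $\{g\in k\{\pi\}:gO\subset k\{\pi\}\}$ is nonzero, since a common left denominator of generators of the $A$-module $O$ lies in it. So it equals $k\{\pi\}h_0$ with $h_0\ne0$, and it is stable under right multiplication by $O$. Hence $h_0o=\psi_oh_0$ with $\psi_o\in k\{\pi\}$,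 and
$$\psi:O\to k\{\pi\},\quad\psi_o=h_0oh_0^{-1},\qquad h_0\phi_a=\psi_ah_0\ \ (a\in A)\tag{2}$$
is an injective ring homomorphism. It extends to $F'$, and conjugating the previous paragraph gives
$$\operatorname{Cent}_{D_\Omega}(\psi(F'))=\psi(F')\qquad\text{for every algebraically closed }\Omega\supset k.\tag{3}$$
**Until further notice, $F'$ is regarded as a subfield of $D_\Omega$ via $\psi$.**

Let $i'(o)$ be the constant term of $\psi_o$. Comparing lowest terms in $h_0\phi_{t_0}=\psi_{t_0}h_0$ gives $i'(t_0)=0$; comparing degrees gives $\deg\psi_{t_0}=\nu$. So $\mathfrak p':=\ker i'$ is a nonzero prime and $i'(O)$ is a finite field. Put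
$$T=\{x\in k:\psi_o(x)=0\text{ for some }0\ne o\in O\}.$$
By (2), $h_0(T_\phi)\subset T$.

Here is where non-isotriviality enters.

**Lemma 7.** There is $0\ne y\in k$ with $\psi_o(y)=0$ for all $o\in\mathfrak p'$.

*Proof.* Suppose not. As the class group is finite, $\mathfrak p'^j=(a)$ for some $j\ge1$. Suppose $\psi_a(x)=0$ with $x\ne0$. Then $\mathfrak p'^j$ kills $x$; let $l<j$ be maximal such that $\mathfrak p'^l$ does not kill $x$, and choose $b\in\mathfrak p'^l$ with $\psi_b(x)\ne0$. Then $\psi_b(x)$ is killed by $\mathfrak p'$, a contradiction. So $\psi_a$ has $0$ as its only root, that is, $\psi_a=c\pi^m$ with $c\ne0$, and $m\ge1$ because $a\in\mathfrak p'$.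

Choose $u$ with $u^{p^m-1}=c^{-1}$ and put $\psi'=u^{-1}\psi u$. Then $\psi'_a=cu^{p^m-1}\pi^m=\pi^m$. As $\psi'$ commutes with $\pi^m$, it has coefficients in $\mathbb F_{p^m}$. So $\psi$ becomes constant after a twist; we transfer this to $\phi$. Put $h=u^{-1}h_0$; then $h\phi_b=\psi'_bh$ for $b\in A$. By Lemma 6(b) there are $g$ and $b_0\ne0$ with $gh=\phi_{b_0}$. Then
$$g\psi'_bh=gh\phi_b=\phi_{b_0}\phi_b=\phi_b\phi_{b_0}=\phi_bgh,\qquad\text{so}\qquad g\psi'_b=\phi_bg.$$
So $\ker g$ is finite and stable under $\psi'(A)$; it is killed by some $\psi'_b\ne0$, a polynomial over $\overline{\mathbb F}_p$. Hence $\ker g\subset\overline{\mathbb F}_p$. Write $g=g_1\pi^l$ with $g_1$ separable. Then $\ker g_1=\pi^l\ker g\subset\overline{\mathbb F}_p$, so $g_1=wg_2$ with $w\in k^*$ and $g_2\in\overline{\mathbb F}_p\{\pi\}$ (a separable polynomial is its leading coefficient times the product over its roots). From $g\psi'_b=\phi_bg$ we get $g_1\psi_b'^{(l)}\pi^l=\phi_bg_1\pi^l$, so $g_1\psi_b'^{(l)}=\phi_bg_1$, that is,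
$$g_2\,\psi_b'^{(l)}=(w^{-1}\phi_bw)\,g_2 .$$
Divide the left side, which lies in $\overline{\mathbb F}_p\{\pi\}$, by $g_2$ on the right inside $\overline{\mathbb F}_p\{\pi\}$. By uniqueness of right division in $k\{\pi\}$ the quotient is $w^{-1}\phi_bw$. So $w^{-1}\phi_bw\in\overline{\mathbb F}_p\{\pi\}$ for all $b\in A$, and $\phi$ is isotrivial, a contradiction. $\square$

## 6. The Frobenius polynomial $P$ and its image under $i'$

Let $K'\subset k$ be a finite extension of $K$ over which $\psi$ is defined; it will be enlarged according to need. By Lemma 4 choose a valuation ring $R$ of $K'$ with finite residue field $\mathbb F_{p^d}$ such that $\psi$ has coefficients in $R$ (it suffices to treat ring generators of $O$) and the lowest and highest nonzero coefficients of $\psi_{t_0}$ are units. Fix an extension $\overline R$ to $k$, with residue field $\overline{\mathbb F}$. Let $\bar\psi:O\to\mathbb F_{p^d}\{\pi\}$ be the reduction. Since $\deg\bar\psi_{t_0}=\nu>0$, the prime ideal $\ker\bar\psi$ meets $\mathbb F_p[t_0]$ in $0$, so $\bar\psi$ is injective.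

**Torsion reduces injectively.** Each $x\in T$ is killed by $\psi_c$ for some $0\ne c\in\mathbb F_p[t_0]$; write $c=t_0^jc_0$ with $c_0(0)\ne0$. Then $\psi_c=\psi_{c_0}\psi_{t_0}^j$ has integral coefficients. Its highest coefficient is a unit, because that of $\psi_{t_0}$ is. Its lowest coefficient is a unit, because $\psi_{c_0}$ has constant term $c_0(0)\in\mathbb F_p^*$ and that of $\psi_{t_0}$ is a unit. So the nonzero roots of $\psi_c$ are units of $\overline R$. Hence $T\setminus\{0\}\subset\overline R^*$, and reduction $T\to\overline{\mathbb F}$ is an injective homomorphism.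

**The polynomial.** By right division by $\bar\psi_{t_0}$, $\mathbb F_{p^d}\{\pi\}$ is a finitely generated right $\mathbb F_p[\bar\psi_{t_0}]$-module. The element $\pi^d$ is central in $\mathbb F_{p^d}\{\pi\}$, so it is integral over $\bar\psi(O)$. Let $P=X^s+\sum_{l<s}a_lX^l$ be its minimal polynomial over $F'=\operatorname{Frac}\bar\psi(O)$. As $O$ is integrally closed, $P\in O[X]$. Put
$$B=O[X]/(P)\cong\bar\psi(O)[\pi^d],\qquad L=F'[X]/(P)=\operatorname{Frac}B,\qquad P_\psi=X^s+\sum_{l<s}\psi_{a_l}X^l.$$
The element $X\in L$ is transcendental over $\mathbb F_p$, as $\pi^d$ is. And $B$ is finite over $\mathbb F_p[X]$, since $\mathbb F_{p^d}\{\pi\}$ is a finite $\mathbb F_p[\pi^d]$-module. In example (1), with $O=\mathbb F_q[t]$ and $\psi=\phi$, the computation of Section 4 gives the relation $P=X^2+\alpha_0X-t$.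

**The automorphism.** Choose $\sigma\in\operatorname{Aut}(k/K')$ preserving $\overline R$ and inducing $x\mapsto x^{p^d}$ on $\overline{\mathbb F}$. As $\psi$ is defined over $K'$, $\sigma$ commutes with all $\psi_o$, and $\sigma(T)=T$. For $x\in T$ the element $P_\psi(\sigma)x:=\sigma^sx+\sum_{l<s}\psi_{a_l}(\sigma^lx)$ lies in $T$ and reduces to $\big(\pi^{ds}+\sum\bar\psi_{a_l}\pi^{dl}\big)(\bar x)=0$. By injectivity of reduction
$$P_\psi(\sigma)=0\ \text{ on }T.\tag{4}$$

**Lemma 8.** The polynomial $i'(P)=X^s+\sum_{l<s}i'(a_l)X^l$ is divisible by $X$ but is not a power of $X$.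

*Proof.* The constant coefficient of $\pi^{ds}+\sum\bar\psi_{a_l}\pi^{dl}=0$ says that $i'(a_0)$ reduces to $0$. The finite field $i'(O)\subset R$ reduces injectively, so $i'(a_0)=0$. If $i'(P)=X^s$, then all $a_l\in\mathfrak p'$. Take $y\in T$ from Lemma 7. Then by (4), $0=P_\psi(\sigma)y=\sigma^sy+\sum\sigma^l(\psi_{a_l}y)=\sigma^sy\neq0$, a contradiction. $\square$

In the example, $i'(P)=X^2+\alpha_0X=X(X+\alpha_0)$: the two eigenvalues seen in Section 4.

## 7. The bimodule $V$, and differentials on stable subgroups

Fix an algebraically closed $\Omega\supset k$ and write $D=D_\Omega$. With $X$ a central variable put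
$$\mathcal N=\Omega\{\pi\}[X]/\Omega\{\pi\}[X]P_\psi=\bigoplus_{l<s}\Omega\{\pi\}X^l,\qquad V=D[X]/D[X]P_\psi=\bigoplus_{l<s}DX^l .$$
Right multiplication by $\psi_o$ ($o\in O$) and by $X$ is well defined, as these commute with $P_\psi$. So $V=D\otimes_{F'}L$ as a $(D,L)$-bimodule. Left and right multiplication by $X$ coincide.

**Lemma 9.** $V$ is a simple $(D,L)$-bimodule and $\operatorname{End}_{(D,L)}(V)=L$.

*Proof.* Let $U\ne0$ be a sub-bimodule. Among all nonzero elements of $U$ choose $v=\sum_{i=1}^md_i\otimes l_i$ with $l_i$ independent over $F'$ and $m$ minimal; multiplying by $d_1^{-1}$ we may take $d_1=1$. For $a\in F'$ the element $av-va=\sum(ad_i-d_ia)\otimes l_i\in U$ has no first term, so it is $0$. So each $d_i$ centralizes $F'$, and by (3) $d_i\in F'$. Then $v=1\otimes l$ with $l\ne0$, so $1\otimes1=vl^{-1}\in U$ and $U=V$. An endomorphism sends $1\otimes1$ to some $v$ with $av=va$ for all $a\in F'$. Writing $v$ in an $F'$-basis of $L$ and using (3) again, $v\in1\otimes L$. So the endomorphism is right multiplication by an element of $L$. $\square$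

**Lemma 10.** For $e\ge1$, $V$ is a semisimple isotypic left $D[X^e]$-module: $V\cong S^j$ with $S$ simple.

*Proof.* As $\dim_DV<\infty$, there is a simple $D[X^e]$-submodule $S$. For $l\in L^*$, right multiplication by $l$ is an isomorphism $S\to Sl$ of $D[X^e]$-modules. The sum $\sum_{l}Sl$ is a nonzero sub-bimodule, so equals $V$ by Lemma 9. A sum of copies of $S$ is a direct sum of copies of $S$. $\square$

Next we show that "nilpotent mod $\pi$" and "bijective mod $\pi$" do not depend on a choice of $\Omega\{\pi\}$-form, and pass between $V$ and $S$. Let $\hat{\mathcal O}=\Omega\{\{\pi\}\}$ be the ring of power series $\sum_{l\ge0}c_l\pi^l$ and $\hat D=\Omega((\pi))\supset D$ its skew field of Laurent series. $\hat{\mathcal O}$ is a complete noncommutative discrete valuation ring with $\pi\hat{\mathcal O}=\hat{\mathcal O}\pi$. For a finite-dimensional $D$-module $U$ put $\hat U=\hat D\otimes_DU$.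

**Definition (lattices and types).** A lattice in $\hat U$ is a finitely generated $\hat{\mathcal O}$-submodule spanning $\hat U$. Let $U$ be a $D[X^e]$-module, finite-dimensional over $D$. It is of type N if $X^{eM}\Lambda\subset\pi\Lambda$ for some lattice $\Lambda$ and some $M\ge1$. It is of type B if $X^e\Lambda=\Lambda$ for some lattice $\Lambda$.

Example with $e=1$: on $U=D$ let $X$ be right multiplication by $\pi$; then $X\hat{\mathcal O}=\pi\hat{\mathcal O}$, type N. If $X$ is right multiplication by $1+\pi$, then $X\hat{\mathcal O}=\hat{\mathcal O}$, type B. For two lattices, $\pi^c\Lambda\subset\Lambda'$ for some $c$.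

**Lemma 11.** Let $U\ne0$ be a $D[X^e]$-subquotient of $V^n$, and $\Lambda_0\subset U$ a finitely generated free $\Omega\{\pi\}$-submodule with $D\Lambda_0=U$ and $X^e\Lambda_0\subset\Lambda_0$. Then $X^e$ on $\Lambda_0/\pi\Lambda_0$ is neither nilpotent nor bijective.

*Proof.* **Step 1. The types can be read off from any stable lattice.** The action of $X^e$ on $\hat U$ is left $\hat D$-linear. Suppose $X^{eM}\Lambda\subset\pi\Lambda$; then $X^{eMi}\Lambda\subset\pi^i\Lambda$. For any lattice $\Lambda'$ pick $c$ with $\pi^c\Lambda\subset\Lambda'$ and $\pi^c\Lambda'\subset\Lambda$. Then $X^{eMi}\Lambda'\subset\pi^{i-c}\Lambda\subset\pi^{i-2c}\Lambda'$, so some power of $X^e$ maps $\Lambda'$ into $\pi\Lambda'$. Suppose instead $X^e\Lambda=\Lambda$. Then $X^e$ is bijective on $\hat U$. Let $\Lambda'$ be an $X^e$-stable lattice and $\pi^c\Lambda\subset\Lambda'$. Then $X^e(\pi^c\Lambda)=\pi^c\Lambda$ and $\dim_\Omega\Lambda'/\pi^c\Lambda=\dim_\Omega X^e\Lambda'/\pi^c\Lambda<\infty$, so $X^e\Lambda'=\Lambda'$.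

**Step 2. The types pass to finite direct sums and to submodules.** Direct sums are clear. For $U'\subset U$ use the lattice $\Lambda\cap\hat U'$. In type N, $X^{eM}(\Lambda\cap\hat U')\subset\pi\Lambda\cap\hat U'=\pi(\Lambda\cap\hat U')$. In type B, $X^e$ is injective, hence bijective, on $\hat U'$. So an element of $\Lambda\cap\hat U'$ has a preimage in $\Lambda$ and one in $\hat U'$, and they agree; hence $X^e(\Lambda\cap\hat U')=\Lambda\cap\hat U'$.

**Step 3. Transfer to $V$.** By Lemma 10, $U\cong S^i$ with $i\ge1$. An $\Omega\{\pi\}$-basis of $\Lambda_0$ is a $D$-basis of $U$, so $\hat{\mathcal O}\Lambda_0$ is a lattice with reduction $\Lambda_0/\pi\Lambda_0$. If $X^e$ is nilpotent on the reduction, $U$ is of type N. If it is bijective there, Nakayama's lemma gives $X^e\hat{\mathcal O}\Lambda_0=\hat{\mathcal O}\Lambda_0$ and $U$ is of type B. By Step 2, $S\subset U$ has the same type, and so has $V\cong S^j$. Now apply Step 1 to the $X^e$-stable lattice $\hat{\mathcal O}\mathcal N$ of $\hat V$: $X^e$ is nilpotent, respectively bijective, on $\mathcal N/\pi\mathcal N=\Omega[X]/(i'(P))$.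 The first means that $i'(P)$ is a power of $X$, the second that $X\nmid i'(P)$. Both contradict Lemma 8. $\square$

**The group.** Let $G_0=\mathbb G_a^s$ and
$$\Psi_0(x_0,\dots,x_{s-1})=\Big(x_1,\dots,x_{s-1},-\sum_{l<s}\psi_{a_l}x_l\Big).$$
Its coordinates satisfy $e_l\circ\Psi_0=e_{l+1}$ for $l<s-1$ and $e_{s-1}\circ\Psi_0=-\sum\psi_{a_l}e_l$. So $N_{G_0}\cong\mathcal N$ via $e_l\leftrightarrow X^l$, with composition with $\Psi_0$ corresponding to $X$.

**Lemma 12.** Let $e\ge1$, let $St\subset G_0^n$ be a closed $\Psi_0^e$-stable subgroup scheme over $\Omega$, $G=G_0^n/St$, and $\Psi$ the endomorphism of $G$ induced by $\Psi_0^e$. If $H\subset G$ is a connected smooth closed subgroup of positive dimension with $\Psi(H)\subset H$, then $d\Psi|_{\operatorname{Lie}H}$ is neither nilpotent nor bijective.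

*Proof.* Composition with the quotient map embeds $N_G$ into $N_{G_0^n}$, and $D$ is flat over $\Omega\{\pi\}$, so $D\otimes N_G\hookrightarrow V^n$, with $\Psi$ acting as $X^e$. Next we show that $D\otimes N_G\to D\otimes N_H$ is onto. The image of $N_G\to N_H$ is free of some rank $\rho\le\dim H$. A basis of it defines a map $H\to\mathbb G_a^\rho$. This map is injective on points: the coordinates of $G$ restricted to $H$ lie in the image, so they are $\Omega\{\pi\}$-combinations of the basis. Hence $\rho=\dim H$, the image has full rank, and the map is onto after tensoring with $D$. So $U=D\otimes N_H\neq0$ is a subquotient of $V^n$. Apply Lemma 11 with $\Lambda_0=N_H$; on $N_H/\pi N_H=(\operatorname{Lie}H)^\vee$ the operator $X^e$ is the transpose of $d\Psi$. $\square$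

## 8. $\Psi_0$-invariant subvarieties are cosets

**Proposition 13.** Let $e\ge1$ and let $Z\subset G_0^n$ be an irreducible closed subvariety over $k$ such that $\Psi_0^e(Z)$ is a dense subset of $Z$. Then $Z$ is a coset of a connected closed subgroup.

The plan: divide by the stabilizer of $Z$, and assume that something of positive dimension is left. Split the formal group at $0$ into a part $E$ on which $\Psi$ is invertible and a part $C$ on which $\Psi$ is topologically nilpotent. Iterating $\Psi$ forgets the $C$-direction and remembers the $E$-direction, and this makes $Z$ so rigid that it produces a $\Psi$-stable subgroup whose Lie algebra lies in $\operatorname{Lie}C$ or in $\operatorname{Lie}E$. Lemma 12 forbids both.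

**Step 1. Dividing by the stabilizer.** *Purpose: to reduce to trivial stabilizer.* For $k$-algebras $R$ let $St(R)=\{g\in G_0^n(R):g+Z_R\subset Z_R\}$. For $f$ in the ideal of $Z$ expand $f(g+\cdot)|_Z\in O(G_0^n)\otimes O(Z)$ in a $k$-basis of $O(Z)$; the coefficients cut out a closed subscheme representing $St$. It is a submonoid. If $R$ is noetherian and $g\in St(R)$, translation by $g$ gives a surjective endomorphism of the noetherian ring $O(Z)\otimes R$, which is therefore injective; so $g+Z_R=Z_R$. Applying this to the universal point, over the noetherian ring $O(St)$, shows that $St$ is a closed subgroup scheme and $g+Z_R=Z_R$ for all $g\in St(R)$ and all $R$.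

$St$ is $\Psi_0^e$-stable. Let $g\in St(R)$ and let $f$ be in the ideal of $Z$. For $z\in Z(R')$, $R'$ over $R$, we have $\Psi_0^e(g)+\Psi_0^e(z)=\Psi_0^e(g+z)\in Z(R')$. So the function $f(\Psi_0^e(g)+\cdot)|_{Z_R}\in O(Z)\otimes R$ is killed by $\Psi_0^{e*}\otimes R$. This map is injective: $\Psi_0^{e*}$ is injective on $O(Z)$, because $Z$ is reduced and $\Psi_0^e|_Z$ is dominant, and $k\to R$ is flat. So $\Psi_0^e(g)\in St(R)$.

Let $q:G_0^n\to G=G_0^n/St$ be the quotient and $\Psi$ the endomorphism of $G$ induced by $\Psi_0^e$. As $G_0^n\times_GG_0^n\cong G_0^n\times St$, the $St$-stability of $Z$ is a descent datum, so $Z=q^{-1}(\overline Z)$ for a closed $\overline Z\subset G$. The map $Z\to\overline Z$ is faithfully flat, so $O(\overline Z)\subset O(Z)$ and $\overline Z$ is integral. Also $\Psi(\overline Z)\subset\overline Z$ is dense. The stabilizer of $\overline Z$ is trivial: let $\bar g\in G(R)$ with $\bar g+\overline Z_R\subset\overline Z_R$, and lift $\bar g$ to $g\in G_0^n(R')$ over an fppf cover $R\to R'$. Then $g+Z_{R'}\subset q^{-1}(\overline Z)_{R'}=Z_{R'}$,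 so $g\in St(R')$, $\bar g=0$ in $G(R')$, hence in $G(R)$.

If $\dim\overline Z=0$, then $\overline Z$ is a reduced $k$-point and $Z=z+St$ with $z\in Z(k)$. So $St$ is reduced and irreducible, and we are done. **From now on assume $\dim\overline Z>0$ and write $Z$ for $\overline Z$.** So $Z\subset G$ is integral and closed, $\Psi(Z)\subset Z$ is dense, the stabilizer is trivial, $\dim Z>0$. We look for a contradiction.

**Step 2. Splitting the formal group.** *Purpose: to define $E$ and $C$.* Let $r=\dim G$, let now $\hat{\mathcal O}=k\{\{\pi\}\}$, and $\Lambda=\hat{\mathcal O}\otimes_{k\{\pi\}}N_G$, free of rank $r$, with the $\hat{\mathcal O}$-linear operator $\Psi^*$ induced by $n\mapsto n\circ\Psi$. In coordinates $e_1,\dots,e_r$ of $G\cong\mathbb G_a^r$, an element of $\Lambda$ is an additive power series $\sum_{l,m}c_{lm}e_l^{p^m}$ on the formal completion $\hat G$ of $G$ at $0$. A basis of $\Lambda$ is again a system of formal coordinates: the transition matrix is invertible over $\hat{\mathcal O}$, and its reduction mod $\pi$ is the linear part.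

For $i\ge1$, $W_i=\Lambda/\pi^i\Lambda$ is finite-dimensional over $k$. By the Fitting decomposition $W_i=W_i^b\oplus W_i^n$, where $\Psi^*$ is bijective on $W_i^b=\bigcap_m\operatorname{im}\Psi^{*m}$ and nilpotent on $W_i^n=\bigcup_m\ker\Psi^{*m}$. These are $\hat{\mathcal O}$-submodules and are respected by the surjections $W_{i+1}\to W_i$, which are therefore surjective on each part. Passing to the limit, $\Lambda=\Lambda^b\oplus\Lambda^n$ with $\Psi^*$ bijective on $\Lambda^b$ and $\Psi^{*M_0}\Lambda^n\subset\pi\Lambda^n$ for some $M_0$. Lift $k$-bases of $\Lambda^b/\pi\Lambda^b$ and $\Lambda^n/\pi\Lambda^n$ to $y_1,\dots,y_{r'}\in\Lambda^b$ and $y_{r'+1},\dots,y_r\in\Lambda^n$. By Nakayama they generate, and there are $r$ of them in total, so they form a basis of $\Lambda$ and bases of the two parts. Define formal subgroups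
$$E=\{y_{r'+1}=\dots=y_r=0\},\qquad C=\{y_1=\dots=y_{r'}=0\},\qquad \hat G=E\times C .$$
Both are $\Psi$-stable.

For a field $\kappa\supset k$ let $\mathrm{Art}_\kappa$ be the category of Artinian local $\kappa$-algebras with residue field $\kappa$. For $R\in\mathrm{Art}_\kappa$ with maximal ideal $\mathfrak m_R$, the $y$'s identify $\hat G(R)=\ker(G(R)\to G(\kappa))$ with $\mathfrak m_R^{r}$ (an $r$-fold product of copies of $\mathfrak m_R$), and $\hat G(R)=E(R)\oplus C(R)$. Put $E_j=\operatorname{Spec}k[[y_1,\dots,y_{r'}]]/(y_1,\dots,y_{r'})^{j+1}$, a finite closed subscheme of $G$. We record three facts.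

* $\Psi$ is an automorphism of $E$ and of each $E_j$, since $\Psi^*$ is bijective on $\Lambda^b$. If $\mathfrak m_R^{j+1}=0$, then $E(R)=E_j(R)$.
* For every $R\in\mathrm{Art}_\kappa$, $\Psi^M=0$ on $C(R)$ for $M$ large: $\Psi^{*M_0i}y_m\in\pi^i\Lambda^n$ for $m>r'$ is a series all of whose terms have degree at least $p^i$.
* $d\Psi$ is bijective on $\operatorname{Lie}E$ and nilpotent on $\operatorname{Lie}C$, being dual to $\Psi^*$ on $\Lambda^b/\pi\Lambda^b$ and $\Lambda^n/\pi\Lambda^n$.

Example: for $G=\mathbb G_a^2$ and $\Psi(x_1,x_2)=(x_1^p,x_2)$, $C$ is the $x_1$-axis and $E$ the $x_2$-axis.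

**Step 3. Slices in the direction of $E$.** *Purpose: to attach to a generic point of $Z$ its slice along $E$, and to see that $\Psi$ carries slices onto slices.* Let $\eta$ be the generic point of $Z$. A *generic $\kappa$-point* is a $z\in Z(\kappa)$ with image $\eta$; for $Z=\mathbb A^1$ and $\kappa=k(t)^{\mathrm{alg}}$, $z=t$ is generic, $z\in k$ is not. For $R\in\mathrm{Art}_\kappa$ let $Z_z(R)=\{z'\in Z(R):z'\mapsto z\}$. If $z$ is generic and $z'\in Z_z(R)$, the one-point scheme $\operatorname{Spec}R$ is mapped to $\eta$, so $z'$ is the same as a $k$-homomorphism $\beta:k(Z)\to R$, and $z'$ factors through every nonempty open subset of $Z$.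

For a $k$-algebra $R$ and $z'\in Z(R)$ let $\mathcal S_j(z')\subset(E_j)_R$ be the closed subscheme of those $\varepsilon$ with $z'+\varepsilon\in Z$. If $z'$ is given by $\beta:k(Z)\to R$, then $\mathcal S_j(z')$ is the base change of $\mathcal S_j(\eta)\subset(E_j)_{k(Z)}$ along $\beta$. We claim
$$\mathcal S_j(\Psi^Mz')=\Psi^M\mathcal S_j(z')\qquad\text{for }z'\text{ given by }\beta:k(Z)\to R,\ M\ge0.\tag{5}$$
It suffices to prove this for $\eta$ and then base change along $\beta$. As $\Psi|_Z$ is dominant, $\Psi^M(\eta)$ is given by a homomorphism $\theta:k(Z)\to k(Z)$. If $\eta+\varepsilon\in Z$, then $\Psi^M\eta+\Psi^M\varepsilon=\Psi^M(\eta+\varepsilon)\in Z$, so $\Psi^M\mathcal S_j(\eta)\subset\mathcal S_j(\Psi^M\eta)$. Both are finite over $k(Z)$. The left one has the length of $\mathcal S_j(\eta)$ because $\Psi^M$ is an automorphism of $E_j$, the right one because it is the base change of $\mathcal S_j(\eta)$ along $\theta$. So they are equal.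

For $z'\in Z_z(R)$ write $\mathcal S(z')=\bigcup_j\mathcal S_j(z')$, so $\mathcal S(z')(R')=\{\varepsilon\in E(R'):z'+\varepsilon\in Z\}$ for $R'\in\mathrm{Art}_\kappa$ over $R$.

**Step 4. The $E$-component of a displacement stays on $Z$.** *Purpose: if $z$ is generic and $z'=z+\varepsilon+c\in Z_z(R)$ with $\varepsilon\in E(R)$, $c\in C(R)$, then $z+\varepsilon\in Z$.* Choose $j$ with $\varepsilon\in E_j(R)$ and $M$ with $\Psi^Mc=0$. Then $\Psi^Mz+\Psi^M\varepsilon=\Psi^Mz'\in Z$, so $\Psi^M\varepsilon\in\mathcal S_j(\Psi^Mz)(R)=\Psi^M\mathcal S_j(z)(R)$ by (5). As $\Psi^M$ is injective on $E_j$, $\varepsilon\in\mathcal S_j(z)(R)$.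

**Step 5. Moving in the direction of $C$ does not change the slice.** *Purpose: if $z$ is generic, $z_1,z_2\in Z_z(R)$ and $z_1-z_2\in C(R)$, then $\mathcal S(z_1)=\mathcal S(z_2)$.* For $M$ large $\Psi^Mz_1=\Psi^Mz_2$. By (5), $\Psi^M\mathcal S_j(z_1)=\Psi^M\mathcal S_j(z_2)$, so $\mathcal S_j(z_1)=\mathcal S_j(z_2)$, for every $j$.

**Step 6. Slices have no translation symmetries.** *Purpose: to show that a slice determines the $E$-displacement.* Let $z'=z+\varepsilon+c\in Z_z(R)$. By Steps 4 and 5,
$$\mathcal S(z')=\mathcal S(z+\varepsilon)=\mathcal S(z)_R-\varepsilon .\tag{6}$$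
Suppose $s\in E(R)$ and $s+\mathcal S(z)_R=\mathcal S(z)_R$. We claim $s=0$. For $R'\in\mathrm{Art}_\kappa$ over $R$ and $z'\in Z_z(R')$, the slice $\mathcal S(z')$ is by (6) a translate of $\mathcal S(z)_{R'}$, so it is stable under translation by $s$. It contains $0$; hence $s\in\mathcal S(z')$, that is, $z'+s\in Z$. Let $f$ be in the ideal of $Z$ and write $f(\cdot+s)|_Z=\sum h_m\otimes r_m\in O(Z_\kappa)\otimes_\kappa R$ with $(r_m)$ a $\kappa$-basis of $R$. Let $\mathfrak m_z\subset O(Z_\kappa)$ be the maximal ideal of $z$. Take $R'=(O(Z_\kappa)/\mathfrak m_z^l)\otimes_\kappa R$ and the tautological $z'$. We get $h_m\in\mathfrak m_z^l$ for all $l$. As $k$ is algebraically closed, $O(Z_\kappa)$ is a noetherian domain, and by Krull's intersection theorem $h_m=0$. So $s+Z_R\subset Z_R$, and $s=0$ since the stabilizer is trivial.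

**Step 7. Finitely many rational functions detect the slice.** *Purpose: to construct a map $w$ on an open part of $Z$ with*
$$w(z')=w(z)\iff z'-z\in C(R)\qquad(z\text{ generic},\ z'\in Z_z(R)).\tag{7}$$
Let $(\mu_a)$ be a $k$-basis of $O(E_j)$ and $\mathcal B_j$ a set of indices such that the $\mu_b$, $b\in\mathcal B_j$, give a $k(Z)$-basis of $O(\mathcal S_j(\eta))$. Write $\mu_a\equiv\sum_{b\in\mathcal B_j}c^{(j)}_{ab}\mu_b$ in $O(\mathcal S_j(\eta))$, with $c^{(j)}_{ab}\in k(Z)$, $a\notin\mathcal B_j$. Let $\kappa_j\subset k(Z)$ be the field generated over $k$ by the $c^{(j)}_{ab}$. For $z'$ given by $\beta:k(Z)\to R$, the algebra $O(\mathcal S_j(z'))$ is free over $R$ with basis $\mathcal B_j$, and its ideal in $O(E_j)\otimes R$ is spanned over $R$ by the $\mu_a-\sum_b\beta(c^{(j)}_{ab})\mu_b$. So for $z_1,z_2$ given by $\beta_1,\beta_2:k(Z)\to R$,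
$$\mathcal S_j(z_1)=\mathcal S_j(z_2)\iff\beta_1(c^{(j)}_{ab})=\beta_2(c^{(j)}_{ab})\ \forall a,b\iff\beta_1=\beta_2\text{ on }\kappa_j.\tag{8}$$

Moreover $\kappa_j\subset\kappa_{j+1}$. Indeed $\mathcal S_j(\eta)=\mathcal S_{j+1}(\eta)\cap E_j$, so the ideal of $\mathcal S_j(\eta)$ is the image of that of $\mathcal S_{j+1}(\eta)$ under $O(E_{j+1})\to O(E_j)$. Hence it is spanned by vectors with coordinates in $\kappa_{j+1}$. The quotient of $O(E_j)\otimes\kappa_{j+1}$ by the $\kappa_{j+1}$-span of these vectors has $\mathcal B_j$ as a basis, because it does after extension to $k(Z)$. So $c_{ab}^{(j)}\in\kappa_{j+1}$.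

Subextensions of a finitely generated field extension are finitely generated, so $\bigcup\kappa_j$ is finitely generated over $k$, and $\kappa_j=\kappa_{j_0}$ for $j\ge j_0$. Let $w$ be the collection of all $c^{(j_0)}_{ab}$, regular functions on some nonempty open $U\subset Z$; so $w:U\to\mathbb A^N$.

Let $z$ be generic and $z'=z+\varepsilon+c\in Z_z(R)$. If $w(z')=w(z)$, then by (8) $\mathcal S_j(z')=\mathcal S_j(z)_R$ for $j\ge j_0$, hence for all $j$ (intersect with $E_j$). By (6), $\mathcal S(z)_R-\varepsilon=\mathcal S(z)_R$, so $\varepsilon=0$ by Step 6 and $z'-z=c\in C(R)$. Conversely, if $z'-z\in C(R)$, then $\mathcal S(z')=\mathcal S(z)_R$ by Step 5, and $w(z')=w(z)$ by (8). This proves (7).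

**Step 8. Generating a forbidden subgroup.** *Purpose: to turn infinitesimal information along a subvariety into information about the Lie algebra of a subgroup.*

**Lemma 14.** Let $\Omega\supset k$ be algebraically closed, $Y\subset G_\Omega$ an irreducible locally closed subvariety, and $Q\in\{E,C\}$. Suppose that for every algebraically closed $\Omega_2\supset\Omega$, every $y\in Y(\Omega_2)$ lying over the generic point of $Y$, every $R\in\mathrm{Art}_{\Omega_2}$ and every $y'\in Y(R)$ reducing to $y$, we have $y'-y\in Q(R)$. Then $\dim Y=0$.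

*Proof.* Suppose $\dim Y>0$ and fix $y_0\in Y(\Omega)$. Let $H'\subset G_\Omega$ be the closed subgroup generated by the irreducible sets $\Psi^i(Y-y_0)\ni0$, $i\ge0$. By Borel, *Linear Algebraic Groups*, 2.2, $H'$ is connected and some map
$$a:Y^m\to H',\qquad(y_1,\dots,y_m)\mapsto\sum_\iota\pm\Psi^{n_\iota}(y_\iota-y_0)$$
is surjective. Moreover $\dim H'>0$ and $\Psi(H')\subset H'$.

Choose an algebraically closed $\Omega_2\supset\Omega$ and $x=(y_\iota)\in Y^m(\Omega_2)$ over the generic point of $Y^m$; put $h=a(x)$. The generic point of $Y^m$ maps to that of $H'$, where the local ring is a field, so $a$ is flat there. Flatness is preserved by base change, so after base change to $\Omega_2$ the map $a$ is flat at the closed point $x$. Let $\mathcal O_h$, $\mathcal O_x$ be the local rings of $H'_{\Omega_2}$ at $h$ and $Y^m_{\Omega_2}$ at $x$. Let $y_l$ be one of the formal coordinates of Step 2 that vanish on $Q$, and let $\theta\in\mathcal O_h/\mathfrak m_h^2$ be the value of $y_l$ at (tautological point) $-\,h\in\hat G(\mathcal O_h/\mathfrak m_h^2)$. By faithful flatness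 $\mathcal O_h/\mathfrak m_h^2\to\mathcal O_x/\mathfrak m_h^2\mathcal O_x$ is injective, and by Krull's theorem $\mathcal O_x/\mathfrak m_h^2\mathcal O_x$ embeds into the product of its quotients $R_t=\mathcal O_x/(\mathfrak m_h^2\mathcal O_x+\mathfrak m_x^t)\in\mathrm{Art}_{\Omega_2}$. Over $R_t$ let $x'=(y'_\iota)$ be the tautological point; it reduces to $x$. Each $y_\iota$ lies over the generic point of $Y$, so $y'_\iota-y_\iota\in Q(R_t)$ by hypothesis, and
$$a(x')-h=\sum_\iota\pm\Psi^{n_\iota}(y'_\iota-y_\iota)\in Q(R_t).$$
So the image of $\theta$ in $R_t$ is $0$ for all $t$, and $\theta=0$. Translating by $-h$, which preserves $H'_{\Omega_2}$, we see that $\operatorname{Lie}H'_{\Omega_2}\subset\operatorname{Lie}Q$. If $Q=C$, then $d\Psi$ is nilpotent on $\operatorname{Lie}H'_{\Omega_2}$. If $Q=E$, then $d\Psi$ is injective, hence bijective, on it. Both contradict Lemma 12 over $\Omega_2$. $\square$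

Now let $\Omega$ be an algebraic closure of $k(Z)$, $z\in Z(\Omega)$ the tautological point, and $Y_0$ the fibre of $w:U_\Omega\to\mathbb A^N_\Omega$ over $w(z)$.

**Step 9. The fibre $Y_0$ has dimension $0$ at $z$.** *Purpose: to exclude movement of $Z$ in the direction of $C$.* Let $Y$ be an irreducible component (reduced) of $Y_0$ through $z$. Its generic point specializes to $z$, which maps to $\eta\in Z$; so the generic point of $Y$ also maps to $\eta$. Let $y\in Y(\Omega_2)$ lie over the generic point of $Y$; it is a generic $\Omega_2$-point of $Z$. For $y'\in Y(R)$ reducing to $y$ we have $w(y')=w(z)=w(y)$, because $Y\subset Y_0$. By (7), $y'-y\in C(R)$. So Lemma 14 with $Q=C$ gives $\dim Y=0$.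

**Step 10. The contradiction.** *Purpose: to show that now $Z$ moves only in the direction of $E$.* By Step 9, $\mathcal O_{Y_0,z}$ is finite-dimensional over $\Omega$. Let $S_z=\hat{\mathcal O}_{Z_\Omega,z}$ and let $v_m\in S_z$ be the function $z'\mapsto y_m(z'-z)$, $m=1,\dots,r$. These generate the maximal ideal. Put $S_E=S_z/(v_{r'+1},\dots,v_r)$, which represents the slice $\mathcal S(z)$. By Step 4, $z'=z+\varepsilon+c\mapsto z+\varepsilon$ maps $Z_z(R)$ to itself; applied to the rings $S_z/\mathfrak n^l$ ($\mathfrak n$ the maximal ideal of $S_z$) and in the limit, this gives a homomorphism $S_E\to S_z$ with $v_m\mapsto v_m$ for $m\le r'$. Its closed fibre $S_z/(v_1,\dots,v_{r'})S_z$ represents $\{z'\in Z_z(R):z'-z\in C(R)\}$, which by (7) is $\{z'\in Z_z(R):w(z')=w(z)\}$. So the closed fibre is the completion of $\mathcal O_{Y_0,z}$, and it is finite-dimensional. As the rings are complete local noetherian, $S_z$ is a finite $S_E$-module, so $\dim S_z\le\dim S_E$. But $z$ is a smooth point of $Z_\Omega$, since $Z$ is smooth at $\eta$ over the perfect field $k$; so $S_z$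 is a domain. Its quotient $S_E$ has dimension at least $\dim S_z$, so $S_E=S_z$: $v_m=0$ for $m>r'$. In other words
$$z'-z\in E(R)\qquad\text{for all }R\in\mathrm{Art}_\Omega,\ z'\in Z_z(R).$$

The same holds for every generic $\Omega_2$-point $y$ of $Z$ with $\Omega_2\supset k$ algebraically closed. Indeed $k(Z)\to\Omega_2$ extends to $\Omega\to\Omega_2$, so $y$ is the image of $z$; every $y'\in Z_y(R)$ factors through some $O(Z_{\Omega_2})/\mathfrak m_y^l=(O(Z_\Omega)/\mathfrak m_z^l)\otimes_\Omega\Omega_2$, where the functions $y_m(y'-y)$, $m>r'$, vanish because they come from $O(Z_\Omega)/\mathfrak m_z^l$.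

So the hypothesis of Lemma 14 holds for $Y=Z$ (with base field $k$) and $Q=E$. Hence $\dim Z=0$, against our assumption. This proves Proposition 13. $\square$

## 9. $X$ is a coset

Let $X$ be as in Theorem 3(b). The purpose of this section is to feed $X$ into Proposition 13.

The coordinatewise map $h_0$ on $\mathbb G_a^n$ is finite. So $X'=h_0(X)$ is closed, irreducible, of dimension $\dim X$, and $X'\cap T^n\supset h_0(X\cap T_\phi^n)$ is dense in $X'$. Choose $K'$ in Section 6 so large that $X'$ is defined over $K'$. Then $\sigma$ maps $X'\cap T^n$ onto itself. For $x\in X'\cap T^n$ put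
$$y(x)=(x,\sigma x,\dots,\sigma^{s-1}x)\in(\mathbb G_a^n)^s=G_0^n .$$
By (4), the last coordinate of $\Psi_0(y(x))$ is $-\sum_{l<s}\psi_{a_l}\sigma^lx=\sigma^sx$. So $\Psi_0(y(x))=y(\sigma x)$, and $\Psi_0$ maps the set $\{y(x)\}$ onto itself. Let $Z$ be its Zariski closure; then $\Psi_0(Z)$ is a dense subset of $Z$.

Let $Z_1,\dots,Z_c$ be the components of $Z$. Each $Z_l$ is contained in the closure of $\Psi_0(Z_i)$ for some $i=i(l)$, and this closure is irreducible and contained in $Z$, so it equals $Z_l$. Thus $Z_l$ is determined by $i(l)$, so $l\mapsto i(l)$ is injective, hence a permutation. Some power $\Psi_0^e$ therefore maps each component onto a dense subset of itself. The projection $pr_0:y(x)\mapsto x$ maps $Z$ into $X'$ with dense image. As $X'$ is irreducible, some component, say $Z_1$, has dense image. By Proposition 13, $Z_1$ is a coset of a connected closed subgroup, so $pr_0(Z_1)$ is a coset of a connected closed subgroup $H'$; it is closed, so $X'=\gamma'+H'$.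

Let $H$ be the reduced identity component of $h_0^{-1}(H')$. Then $h_0^{-1}(X')$ is a translate of $h_0^{-1}(H')$, a finite union of cosets of $H$, all of dimension $\dim X$. So $X$ is one of them. Taking $\gamma\in X\cap T_\phi^n$ we get
$$X=\gamma+H,\quad H\cap T_\phi^n\text{ dense in }H,\quad H'=h_0(H),\quad H'\cap T^n\text{ dense in }H'.\tag{9}$$
The second statement holds because $T_\phi^n$ is a group. For the third, $h_0(H)\subset H'$ is a closed subgroup of the same dimension and $H'$ is connected. The fourth follows from $h_0(H\cap T_\phi^n)\subset H'\cap T^n$.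

It remains to find an endomorphism preserving $H$.

## 10. An element of $O$ that is central in $\operatorname{End}_{D[X]}(V)$

Now choose $K'$ in Section 6 so that $H'$ is defined over $K'$, and fix the resulting $R,\sigma,P,L,B$; note that $O,F',\psi,h_0$ do not depend on $K'$. Take $\Omega=k$, $D=D_k$, and $\mathcal N\subset V$ as in Section 7. Let
$$\Delta=\operatorname{End}_{D[X]}(V),$$
acting on the right, so $L\subset\Delta$. In Section 11 we will describe $H'$ by equations with coefficients coming from $\Delta$. An element $a\in O$ commuting with $\Delta$ will then preserve $H'$. So we look for such an $a$.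

**Lemma 15.** $\Delta$ is a simple ring, finite-dimensional over $\mathbb F_p(X)$, which lies in its center $\mathcal Z$; and $\mathcal Z\subset L$.

*Proof.* By Lemma 10 with $e=1$, $V\cong S^j$, so $\Delta\cong M_j(\operatorname{End}S)$ is simple. $X$ is central in $\Delta$. The centralizer of $L$ in $\Delta$ is $\operatorname{End}_{(D,L)}(V)=L$ by Lemma 9, so $\mathcal Z\subset L$. It remains to prove finiteness.

**Step 1. Integral endomorphisms.** *Purpose: to bound $\Delta_{\mathrm{int}}=\{\delta\in\Delta:\mathcal N\delta\subset\mathcal N\}$ by Lemma 5.* By right division by $\psi_{t_0}$, $k\{\pi\}$ is finitely generated over $k\otimes\mathbb F_p[t_0]$. So $\mathcal N=k\{\pi\}\otimes_OB$ is finitely generated over $k\otimes_{\mathbb F_p}B$, hence over $k[X]$, as $B$ is finite over $\mathbb F_p[X]$. It is torsion-free over $k[X]$: the torsion submodule is finite-dimensional over $k$ and $\pi$-stable, while for $0\neq v$ in the free $k\{\pi\}$-module $\mathcal N$ the elements $\pi^lv$ are independent over $k$. Also $\dim_k\mathcal N/\pi\mathcal N=s$. By Lemma 5 with $Y=X$,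 $\Delta_{\mathrm{int}}$ has finite rank over $\mathbb F_p[X]$.

**Step 2. Clearing denominators.** *Purpose: for $\delta\in\Delta$ to find $0\ne b\in\mathbb F_p[X]$ with $\mathcal N\delta b\subset\mathcal N$.* Let $Q=(\mathcal N\delta+\mathcal N)/\mathcal N$. It is a finitely generated torsion left $k\{\pi\}$-module, as $V=D\mathcal N$, so $\dim_kQ<\infty$; and it is $X$-stable. The coefficients of $i'(P)$ lie in a finite field, so there is $0\ne b_0\in\mathbb F_p[X]$ divisible by $i'(P)$ in $k[X]$ (the product of the conjugates of $i'(P)$). Via $\delta$, $\mathcal N/\pi\mathcal N=k[X]/(i'(P))$ surjects onto $Q/\pi Q$, so $b_0Q\subset\pi Q$. As $b_0$ commutes with $\pi$, $b_0^mQ\subset\pi^mQ$. The $\pi^mQ$ are decreasing $k$-subspaces, as $k$ is perfect. So for $m$ large $Q'=\pi^mQ$ satisfies $\pi Q'=Q'$, and $\pi$ is a bijective $p$-semilinear map of $Q'$. By Lang's theorem for $GL_r$, $Q'=k\otimes_{\mathbb F_p}Q'^{\pi=1}$, where $Q'^{\pi=1}$ is finite. This finite space is $X$-stable, hence killed by some $0\ne b_1\in\mathbb F_p[X]$; so $b_1Q'=0$. Then $b=b_1b_0^m$ kills $Q$.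

By Step 2, $\Delta=\mathbb F_p(X)\otimes_{\mathbb F_p[X]}\Delta_{\mathrm{int}}$, which is finite-dimensional by Step 1. $\square$

We recall the textbook facts used next. If $\Delta$ is a central simple $\mathcal Z$-algebra and $\overline V\ne0$ a $\Delta$-module of finite dimension over $\mathcal Z$, then $\Gamma=\operatorname{End}_\Delta(\overline V)$ is central simple over $\mathcal Z$. An element $u$ of a central simple $\mathcal Z$-algebra $\Gamma$ has a reduced characteristic polynomial, the characteristic polynomial of $u$ after an isomorphism of a scalar extension of $\Gamma$ with a matrix algebra; it has coefficients in $\mathcal Z$ and is unchanged by extension of $\mathcal Z$. Example: for Hamilton's quaternions and $u=a+bi$, it is $Y^2-2aY+a^2+b^2$.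

**Lemma 16.** There is $a\in O\cap\mathcal Z$ transcendental over $\mathbb F_p$.

*Proof.* **Step 1. Reducing $\Delta$ at a second place.** *Purpose: to let $\Delta$ act on a space $\overline V$ on which there is again a Frobenius.* In the basis $1,X,\dots,X^{s-1}$ we have $\Delta\subset M_s(D)$, acting on row vectors. An element $o\in O$ is the scalar matrix $\psi_o$, and $X$ is a companion matrix with entries $0,1,-\psi_{a_l}$. Let $(\delta_\mu)$ be an $\mathbb F_p(X)$-basis of $\Delta$. All entries of the $\delta_\mu$ are of the form $g^{-1}h$ with $g,h\in K_2\{\pi\}$, $g\ne0$, for some finite extension $K_2\supset K'$ in $k$. By Lemma 4 choose a valuation ring $R_w$ of $K_2$ with finite residue field $F_w$, $[F_w:\mathbb F_p]=d_w$, such that $\psi$ has coefficients in $R_w$, the leading coefficient of $\psi_{t_0}$ is a unit, and all these $g,h$ lie in $R_w\{\pi\}$ with $\bar g\ne0$.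

Let $S_w=\{g\in R_w\{\pi\}:\bar g\ne0\}$. It is multiplicative, since $F_w\{\pi\}$ is a domain. It is left Ore: let $h\in R_w\{\pi\}$, $g\in S_w$. By right division in $K_2\{\pi\}$ there is $(g',h')\ne(0,0)$ in $K_2\{\pi\}^2$ with $g'h=h'g$. Multiplying on the left by a constant, we may assume $g',h'$ integral and not both $0$ in reduction. If $\bar g'=0$, then $\bar h'\bar g=0$, so $\bar h'=0$, a contradiction; so $g'\in S_w$. Hence $\mathcal L_w=S_w^{-1}R_w\{\pi\}\subset D$ is a ring, and reduction extends to a homomorphism $\mathcal L_w\to\overline D:=\operatorname{Frac}F_w\{\pi\}$.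

Let $\Delta_1\subset\Delta$ be the subring generated by $\mathbb F_p[X]$, $O$ and the $\delta_\mu$. Then $\Delta_1\subset M_s(\mathcal L_w)$, and by reduction it acts on the right on $\overline V=\overline D^s$. Write $\bar\psi$ now for the reduction of $\psi$ at $R_w$; it is injective since $\deg\bar\psi_{t_0}=\nu>0$. As an $O[X]$-module $\overline V=\overline D\otimes_{F'}L$, with $F'$ acting on $\overline D$ on the right through $\bar\psi$. In particular nonzero elements of $\mathbb F_p[X]$ act bijectively on $\overline V$. As $X$ is central and the $\delta_\mu$ span, $\Delta=\Delta_1\otimes_{\mathbb F_p[X]}\mathbb F_p(X)$, so the action extends to $\Delta$. On $L=B\otimes_{\mathbb F_p[X]}\mathbb F_p(X)$ it is the obvious action.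

**Step 2. Finiteness of $\overline V$.** *Purpose: to have characteristic polynomials.* Let $\mathrm{Fr}=\pi^{d_w}$, central in $\overline D$. Since $F_w\{\pi\}$ is a finite $\mathbb F_p[\mathrm{Fr}]$-module, $\overline D=F_w\{\pi\}\otimes_{\mathbb F_p[\mathrm{Fr}]}\mathbb F_p(\mathrm{Fr})$ is finite over $\mathbb F_p(\mathrm{Fr})$. The commutative field $\mathbb F_p(\mathrm{Fr},\bar\psi_{t_0})$ is finite over $\mathbb F_p(\mathrm{Fr})$, so of transcendence degree $1$ over $\mathbb F_p$. As $\bar\psi_{t_0}$ is transcendental, the field is also finite over $\mathbb F_p(\bar\psi_{t_0})$. Hence $\overline D$ is a finite-dimensional right $F'$-space, and $\overline V$ is finite-dimensional over $L$. As $L$ is finite over $\mathbb F_p(X)\subset\mathcal Z$, $\overline V$ is finite-dimensional over $\mathcal Z$.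

**Step 3. One characteristic polynomial, seen twice.** *Purpose: to find elements that lie both in $O$ and in $\mathcal Z$.* Let $\chi\in F'[Y]$ be the characteristic polynomial of multiplication by $\mathrm{Fr}$ on the right $F'$-space $\overline D$. As $\overline D$ is a vector space over the field $F'(\mathrm{Fr})$, $\chi$ is a power of the minimal polynomial of $\mathrm{Fr}$ over $F'$. As in Section 6, $\mathrm{Fr}$ is integral over $\bar\psi(O)$ and $O$ is integrally closed, so $\chi\in O[Y]$. Extending scalars, $\chi$ is also the characteristic polynomial over $L$ of left multiplication by $\mathrm{Fr}$ on $\overline V=\overline D\otimes_{F'}L$.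

Left multiplication by $\mathrm{Fr}$ commutes with the right action of $\Delta$, so it is an element $u$ of $\Gamma=\operatorname{End}_\Delta(\overline V)$, a central simple $\mathcal Z$-algebra. As $L\subset\Delta$, $\overline V$ is a module over the central simple $L$-algebra $\Gamma\otimes_{\mathcal Z}L$. Over an extension of $L$ splitting this algebra, $\overline V$ becomes a multiple of the standard module. So the characteristic polynomial of $u$ over $L$ is a power of the reduced characteristic polynomial of $u$, which has coefficients in $\mathcal Z$. Hence $\chi\in\mathcal Z[Y]$.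

So the coefficients of $\chi$ lie in $O\cap\mathcal Z$ (inside $L$). They are not all algebraic over $\mathbb F_p$, because $\chi$ is monic, $\chi(\mathrm{Fr})=0$ and $\mathrm{Fr}=\pi^{d_w}$ is transcendental over $\mathbb F_p$. Take for $a$ a transcendental coefficient. $\square$

## 11. Invariance of $H$ under an endomorphism of $\phi$

**Step 1. Equations of $H'$.** *Purpose: to encode $H'$ by a $D$-subspace $W$ of $D^n$.* Let
$$I=\Big\{g=(g_1,\dots,g_n)\in k\{\pi\}^n:\sum g_l(x_l)=0\text{ on }H'\Big\},\qquad W=DI\subset D^n.$$
Then $I=W\cap k\{\pi\}^n$. Indeed, if $g\in W\cap k\{\pi\}^n$, a common left denominator gives $0\ne h\in k\{\pi\}$ with $hg\in I$. Then $g(H')\subset\ker h$ is finite and connected, so it is $0$. Also $H'$ is the zero set of $I$ (Section 3).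

**Step 2. $W$ is cut out in $V^n$.** *Purpose: to show $U\cap D^n=W$, where $D^n\subset V^n=\bigoplus_{l<s}D^nX^l$ and $U$ is the $D[X]$-submodule of $V^n$ generated by $W$.* Let $v\in U\cap D^n$. In $D[X]^n$ we can write $v=\sum w_lX^l+rP_\psi$ with $w_l\in W$, $r\in D[X]^n$. Choose $0\ne h\in k\{\pi\}$ with $hv\in k\{\pi\}^n$, $hw_l\in W\cap k\{\pi\}^n=I$ and $hr=\sum_jr_jX^j\in k\{\pi\}[X]^n$. For $x\in H'\cap T^n$ apply both sides to $x$, letting $X^l$ act as $\sigma^l$: an element $\sum_jc_jX^j$ of $k\{\pi\}[X]^n$ takes the value $\sum_jc_j(\sigma^jx)$. The term $(hr)P_\psi$ gives $\sum_jr_j\big(P_\psi(\sigma)(\sigma^jx)\big)=0$ by (4), since $\sigma^jx\in T^n$. The terms $(hw_l)(\sigma^lx)$ vanish, since $\sigma^lx\in H'$ because $H'$ is defined over $K'$. So $(hv)(x)=0$ on $H'\cap T^n$, which is dense in $H'$ by (9). Hence $hv\in I$, and $v\in W$.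

**Step 3. The central element preserves $W$.** *Purpose: to show $\psi_a(H')\subset H'$ for the $a$ of Lemma 16.* By Lemma 10 with $e=1$, $V^n$ is semisimple, so $U$ is a direct summand, and $U=\{v\in V^n:vQ=0\}$ for some $Q=(Q_{jl})\in M_n(\Delta)$. Write $1\cdot Q_{jl}=\sum_mq_{jlm}X^m$ with $q_{jlm}\in D$. For $w\in D^n$ the $l$-th component of $wQ$ is $\sum_jw_j(1\cdot Q_{jl})$, so by Step 2
$$W=\Big\{w\in D^n:\sum_jw_jq_{jlm}=0\ \text{ for all }l,m\Big\}.$$
As $a\in\mathcal Z$, right multiplication by $\psi_a$ on $V$ commutes with $Q_{jl}$. On $1\in V$ this reads $\psi_a(1\cdot Q_{jl})=(1\cdot Q_{jl})\psi_a$, that is, $\psi_aq_{jlm}=q_{jlm}\psi_a$ for all $j,l,m$. So for $w\in W$, $\sum_jw_j\psi_aq_{jlm}=\big(\sum_jw_jq_{jlm}\big)\psi_a=0$, and $W\psi_a\subset W$. Then $I\psi_a\subset W\cap k\{\pi\}^n=I$. For $x\in H'$ and $g\in I$ we get $g(\psi_ax)=(g\psi_a)(x)=0$, so $\psi_a(H')\subset H'$. As $H'$ is a group, $\psi_c(H')\subset H'$ for all $c\in\mathbb F_p[a]$.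

**Step 4. Back to $\phi$.** *Purpose: to find a $c\in\mathbb F_p[a]$ that is an honest endomorphism of $\phi$.* Now consider $\mathbb F_p[a]\subset O\subset F'\subset C_\phi\subset D$ with the original embedding of Section 5, so that $h_0c=\psi_ch_0$. Put $O_\phi=O\cap k\{\pi\}\supset\phi(A)$. By Lemma 6(c) each generator of the $A$-module $O$ has the form $\phi_{b_i}^{-1}f_i$; with $b=\prod b_i$ we get $\phi_bO\subset O_\phi$. As $O/bO$ is finite, $O/O_\phi$ is finite. So $\mathbb F_p[a]\cap O_\phi$ has finite index in the infinite group $\mathbb F_p[a]$, and contains some $f\notin\mathbb F_p$, which is transcendental over $\mathbb F_p$. As $F'$ is commutative, $f$ commutes with $\phi(A)$, so $f\in\operatorname{End}_k(\phi)\subset k\{\tau\}$. If $f$ were in $k$, comparing leading coefficients in $f\phi_{t_0}=\phi_{t_0}f$ would give $f=f^{p^\nu}$, against transcendence. So $f\notin k$. Finally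
$$h_0(f(H))=\psi_f(h_0(H))=\psi_f(H')\subset H',$$
so $f(H)\subset h_0^{-1}(H')$. As $f(H)$ is connected and contains $0$, $f(H)\subset H$. Together with $X=\gamma+H$ from (9) this proves Theorem 3(b), and with Scanlon's theorem it proves Theorem 2. $\blacksquare$

## 12. Periodic points and the converse

**Proposition 17.** In any characteristic, let $X=\gamma+Y$ with $\gamma\in\phi_{\mathrm{tor}}^n$, $Y\subset\mathbb G_a^n$ irreducible and closed, and $f(Y)\subset Y$ for some $f\in\operatorname{End}_k(\phi)\setminus k$. Then $X\cap\phi_{\mathrm{tor}}^n$ is dense in $X$.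

*Proof.* Let $m=\deg f>0$. The coordinatewise map $f$ extends to a finite morphism of $\mathbb P^n$ with $f^*\mathcal O(1)=\mathcal O(p^m)$; on the hyperplane at infinity it is $[x_1:\dots:x_n]\mapsto[x_1^{p^m}:\dots:x_n^{p^m}]$. It maps the closure $\overline Y$ into itself, and as it is finite, onto itself by dimension. We use Fakhruddin, *Questions on self maps of algebraic varieties*, J. Ramanujan Math. Soc. 18 (2003), Theorem 5.1: for a dominant self-map $f$ of a projective variety over an algebraically closed field with $f^*\mathcal L\otimes\mathcal L^{-1}$ ample for some line bundle $\mathcal L$, the periodic points are Zariski dense. So periodic points are dense in $\overline Y$, hence in its open subset $Y$. If $f^jx=x$, $j\geq1$, the coordinates of $x$ lie in $\ker(f^j-1)$. This is a finite set, as $\deg f^j>0$, and it is $\phi(A)$-stable, as $f$ commutes with $\phi$. As $A$ is infinite, some nonzero $a\in A$ kills it, so the coordinates are torsion. Adding $\gamma$ gives the claim. $\square$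

Together with Theorem 3 this gives, in finite characteristic, the following. If $\phi$ is not isotrivial, then $X\cap\phi_{\mathrm{tor}}^n$ is dense in the irreducible variety $X$ if and only if $X=\gamma+H$ with $\gamma\in\phi_{\mathrm{tor}}^n$ and $H$ a connected algebraic subgroup invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$. If $\phi$ is isotrivial via $u$, density holds if and only if $u^{-1}X$ is defined over $\overline{\mathbb F}_p$: one direction is in the proof of Theorem 3(a), and for the other, every element of $\overline{\mathbb F}_p$ lies in a finite field stable under $u^{-1}\phi(A)u$, so it is torsion for $u^{-1}\phi u$.
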